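\title{The column Hardy space $\mathcal H_1^c$ of a continuous filtration contains every element of finite norm}

\begin{abstract}
Let $\mathcal M$ be a finite von Neumann algebra with a filtration indexed by $[0,1]$. The column Hardy space $\mathcal H_1^c$ is the completion of $L_2(\mathcal M)$ for the limit, along an ultrafilter of finite partitions of $[0,1]$, of the discrete column Hardy norms. We prove that every $x\in L_1(\mathcal M)$ for which this limit is finite belongs to $\mathcal H_1^c$, with no continuity assumption on the filtration. For each partition we take a Davis decomposition and truncate its conditioned part by predictable weights, which play the role of stopping times; the limit of these truncations differs from $x$ by a martingale of bounded variation. We also show that $\mathcal H_1^c$ does not depend on the ultrafilter, has a Fatou property, and admits a Davis decomposition.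
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal M$ be a finite von Neumann algebra with a normal faithful trace $\tau$, $\tau(1)=1$, and let $L_p=L_p(\mathcal M)$ be the associated noncommutative $L_p$-spaces. A \emph{filtration} is an increasing family $(\mathcal M_t)_{t\in[0,1]}$ of von Neumann subalgebras with $\mathcal M_1=\mathcal M$. Let $\mathcal E_t$ be the $\tau$-preserving conditional expectation onto $\mathcal M_t$; it extends to $L_p$ for $1\le p\le\infty$. Every $x\in L_1$ is the terminal value of the martingale $(\mathcal E_tx)_{t\in[0,1]}$. When $\mathcal M=L_\infty(\Omega,\mathbb P)$ this is the usual notion of a martingale in continuous time.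

A Hardy norm measures a martingale by its square function. In discrete time the square function is given by a formula. For a finite partition $\sigma=\{0=t_0<t_1<\dots<t_n=1\}$, $1\le p<2$ and $x\in L_p$, put $d_0x=\mathcal E_0x$, $d_kx=\mathcal E_{t_k}x-\mathcal E_{t_{k-1}}x$ for $k\ge1$, and
\[
\|x\|_{H_p^c(\sigma)}=\Big\|\Big(\sum_{k=0}^n|d_kx|^2\Big)^{1/2}\Big\|_p ,\qquad |d|^2=d^*d .
\]
The word \emph{column} refers to the choice of $d^*d$ rather than $dd^*$. In continuous time one passes to the limit over finer and finer partitions. Order the partitions by inclusion, fix an ultrafilter $\mathcal U$ on the set of partitions that contains every tail $\{\sigma':\sigma'\supseteq\sigma\}$, and set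
\[
\|x\|_{\mathcal H_p^c}=\lim_{\sigma,\mathcal U}\|x\|_{H_p^c(\sigma)}\in[0,\infty],\qquad x\in L_p .
\]
On $L_2$ one has $\|\cdot\|_{\mathcal H_p^c}\le\|\cdot\|_2$, and $\mathcal H_p^c$ is defined as the completion of $L_2$ for $\|\cdot\|_{\mathcal H_p^c}$. It is known that the inclusion $L_2\subset L_p$ extends to an injective bounded map $\mathcal H_p^c\to L_p$, so that $\mathcal H_p^c$ is a subspace of $L_p$, and that for $1<p<2$ this subspace is $\{x\in L_p:\|x\|_{\mathcal H_p^c}<\infty\}$. The question whether the same description holds for $p=1$ comes from the work of Junge and Perrin \cite{JP}. The answer is yes.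

\begin{theorem}\label{thm:main}
Let $\mathcal M$ be a finite von Neumann algebra with a normal faithful normalized trace $\tau$, let $(\mathcal M_t)_{t\in[0,1]}$ be a filtration with $\mathcal M_1=\mathcal M$, and let $\mathcal U$ be an ultrafilter on the finite partitions of $[0,1]$ that contains every tail. Then
\[
\mathcal H_1^c=\{x\in L_1(\mathcal M):\|x\|_{\mathcal H_1^c}<\infty\}.
\]
No continuity of the filtration is assumed.
\end{theorem}

From now on $p=1$. We write $H(\sigma)=H_1^c(\sigma)$ and $\|x\|_{\sup}=\sup_\pi\|x\|_{H(\pi)}$, the supremum being over all finite partitions.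

\begin{theorem}\label{thm:fatou}
In the setting of Theorem~\ref{thm:main}:
\begin{enumerate}
\item[(i)] An element $x\in L_1$ belongs to $\mathcal H_1^c$ if and only if $\|x\|_{\sup}<\infty$. Thus $\mathcal H_1^c$, as a set, does not depend on $\mathcal U$. On $\mathcal H_1^c$ the norm of the completion equals $\lim_{\sigma,\mathcal U}\|x\|_{H(\sigma)}$, and it lies between $10^{-1/2}\|x\|_{\sup}$ and $\|x\|_{\sup}$.
\item[(ii)] If $(x_i)$ is a net in $\mathcal H_1^c$ with $\|x_i\|_{\mathcal H_1^c}\le1$ and $x_i\to x$ weakly in $L_1$, then $x\in\mathcal H_1^c$ and $\|x\|_{\mathcal H_1^c}\le\sqrt{10}$.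
\end{enumerate}
\end{theorem}

The proof also yields a Davis decomposition of $\mathcal H_1^c$, stated as Theorem~\ref{thm:davis}.

\subsection*{Why the answer is not automatic}
For a single partition with $n+1$ points, $\|\cdot\|_{H(\sigma)}$ is equivalent to $\|\cdot\|_1$ with constants depending on $n$, and $L_2$ is dense. So Theorem~\ref{thm:main} is trivial when the filtration takes finitely many values: the norms $\|x\|_{H(\sigma)}$ no longer change once $\sigma$ meets every interval of constancy. It is also trivial when $\mathcal M$ is finite dimensional, since then $L_1=L_2$. In general the theorem asserts that $L_2$ is dense in the space defined by the finiteness of a supremum of norms, and such spaces tend to be larger than the closure of their nice elements, as $\ell_\infty$ is larger than $c_0$. For instance, the norms $\|x\|_{\ell_2}+\max_{k\le N}k|x_k|$ on $\ell_2$ are all equivalent to the $\ell_2$-norm, their supremum is finite at $x=(1/k)_k$, and for this supremum $x$ is at distance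 at least $1$ from every finitely supported sequence. No soft argument can therefore give the theorem.

On the other side, for a classical martingale indexed by $\mathbb N$ the analogous statement holds for a simple reason: the partial square functions increase to a full square function $S$, and if $S$ is integrable then the tails $(\sum_{k>n}|d_kx|^2)^{1/2}$ tend to $0$ in $L_1$ by dominated convergence. This suggests the positive answer, but the argument is not available here. Refining a partition replaces $|d'+d''|^2$ by $|d'|^2+|d''|^2$, and neither dominates the other (for independent signs the first is $0$ or $4$, the second is $2$). The square functions $S^\sigma$ form a bounded family in $L_1$ with no monotonicity, we have no limiting square function to truncate, and we do not know that the family is uniformly integrable.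

\subsection*{Outline of the proof}
For $x\in L_1$ define the variation along $\sigma$ and the total variation by
\[
\operatorname{var}_\sigma(x)=\sum_{k=0}^n\|d_kx\|_1,\qquad \operatorname{Var}(x)=\sup_\sigma\operatorname{var}_\sigma(x).
\]
The proof has four steps. First, $\|\cdot\|_{\mathcal H_1^c}$ and $\|\cdot\|_{\sup}$ are equivalent, so the task is to approximate $x$ from $L_2$ in all norms $H(\pi)$ at once (Section~\ref{sec:compare}). Second, for each $\sigma$ an $L_2$-approximant of $x$ splits as $a^\sigma+b^\sigma$, where $a^\sigma$ has an integrable \emph{conditioned} square function and $b^\sigma$ has bounded variation along $\sigma$, with bounds independent of $\sigma$ (Lemma~\ref{lem:davis}). Third, we truncate $a^\sigma$ at height $\lambda$ by predictable weights, pass to the weak limit in $L_2$ over $\sigma$, and let $\lambda\to\infty$; this gives $\alpha\in\mathcal H_1^c$ with $\operatorname{Var}(x-\alpha)<\infty$ (Section~\ref{sec:main}). The estimates for the truncation come from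 one weighted inequality (Section~\ref{sec:weights}). Fourth, every element of $L_1$ of finite total variation lies in $\mathcal H_1^c$ (Section~\ref{sec:bv}). Section~\ref{sec:models} shows the space in an example and the third step in a commutative model.

\section{Two commutative computations}\label{sec:models}

\begin{example}\label{ex:interval}
Let $\mathcal M=L_\infty[0,1]$ with Lebesgue measure and let $\mathcal M_t$ consist of the functions that are constant on $(t,1]$. For $f\in L_1$ and $t<1$ let $m(t)=(1-t)^{-1}\int_t^1f$, so that $\mathcal E_tf=f1_{[0,t]}+m(t)1_{(t,1]}$. Put $I_k=(t_{k-1},t_k]$ and $\ell(u)=\log\frac1{1-u}$. For $k\ge1$ the difference $d_kf$ vanishes on $[0,t_{k-1}]$, equals $f-m(t_{k-1})$ on $I_k$, is constant on $(t_k,1]$, and has integral $0$. Hence $\|d_kf\|_1\le2\int_{I_k}|f-m(t_{k-1})|$. For $u\in I_j$ we have $\sum_{k\le j}|I_k|/(1-t_{k-1})\le 1+\int_0^{t_{j-1}}\frac{dt}{1-t}\le1+\ell(u)$, so $\sum_k|I_k|\,|m(t_{k-1})|\le\int|f|(1+\ell)$, and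
\[
\|f\|_{H(\sigma)}\le\operatorname{var}_\sigma(f)\le5\|f\|_1+2\|f\ell\|_1 .
\]
Conversely, the square function is at least $|d_kf|$ on $I_k$, so $\|f\|_{H(\sigma)}\ge\sum_k|I_k|\,|m(t_{k-1})|-\|f\|_1$. If $f\ge0$, then $m$ is nonnegative and continuous on $[0,1)$; comparing with Riemann sums on $[0,1-\eta]$ and letting $\eta\to0$ gives $\|f\|_{\mathcal H_1^c}\ge\int_0^1m-\|f\|_1=\|f\ell\|_1-\|f\|_1$.

Thus for $f\ge0$ the norm is finite exactly when $f\ell\in L_1$, and then the upper bound, applied to differences of the functions $\min(f,j)$, shows that they form a Cauchy sequence; its $L_1$-limit is $f$. This is Theorem~\ref{thm:main} for nonnegative $f$. The function $f=(1-u)^{-1}(1+\ell(u))^{-2}$ has $\|f\|_1=1$ and $\|f\ell\|_1=\infty$ (substitute $v=\ell(u)$), so here $\mathcal H_1^c\ne L_1$.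
\end{example}

The example also shows why a decomposition $a+b$ is needed. The function $f=u^{-1/2}1_{[0,1/2]}$ has finite total variation, but $\mathcal E_0|d_1f|^2=\infty$ for every partition, so its conditioned square function is useless. In the other direction, if $d_ka=n^{-1/2}\epsilon_k$ for independent signs $\epsilon_1,\dots,\epsilon_n$, the conditioned square function is $1$ while the variation is $\sqrt n$.

\subsection*{Truncation without uniform integrability}
The following model keeps the differences of the martingale and forgets the filtration. Let $x_0,\dots,x_N\in L_1(\Omega,\mathbb P)$, and suppose that for each $n\in\mathbb N$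
\[
x_i=a_i^n+b_i^n,\qquad \int s^n\le B\ \text{ where } s^n=\Big(\sum_i|a_i^n|^2\Big)^{1/2},\qquad \sum_i\|b_i^n\|_1\le B .
\]
Take limits in $n$ along a free ultrafilter. Let $a^n_{\lambda,i}=a_i^n1_{\{s^n\le\lambda\}}$ and $\Phi(\lambda)=\lim_n\int s^n1_{\{s^n>\lambda\}}$.

\emph{The truncations converge.} We have $\sum_i\|a^n_{\lambda,i}\|_2^2=\int (s^n)^21_{\{s^n\le\lambda\}}\le\lambda B$, so weak $L_2$-limits $\alpha_{\lambda,i}$ exist. For $\lambda<\Lambda$ the $L_1(\ell_2)$-norm of $(a^n_{\Lambda,i}-a^n_{\lambda,i})_i$ is $\int s^n1_{\{\lambda<s^n\le\Lambda\}}$, so by weak lower semicontinuity of the norm, that of $(\alpha_{\Lambda,i}-\alpha_{\lambda,i})_i$ is at most $\Phi(\lambda)-\Phi(\Lambda)$. The function $\Phi$ is nonincreasing and bounded by $B$. Hence $(\alpha_\lambda)$ is Cauchy in $L_1(\ell_2)$, with limit $\alpha$, \emph{whether or not} $\Phi(\lambda)\to0$.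

\emph{The remainder is as small as $b$.} We claim that $\sum_i\|x_i-\alpha_i\|_1\le B$, with no dependence on $N$. The triangle inequality does not give this: for $\Omega=[0,1]$, $x_i=0$ plus a fixed function and $a_i^n=(N+1)^{-1/2}n1_{[0,1/n]}$, one has $\Phi\equiv1$ and the discarded parts satisfy $\sum_i\|a_i^n-a^n_{\Lambda,i}\|_1=\sqrt{N+1}$ for $n>\Lambda$. Instead, let $e=\{s^n>\Lambda\}$, so $\mathbb P(e)\le B/\Lambda$, and use two formulas for $X_i=x_i-a^n_{\Lambda,i}$. Off $e$ we have $X_i=b_i^n$. On $e$ we have $X_i=x_i$. Therefore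
\[
\sum_i\|X_i\|_1\le B+\sum_i\sup\{\|x_i1_F\|_1:\mathbb P(F)\le B/\Lambda\},
\]
and the last sum tends to $0$ as $\Lambda\to\infty$, uniformly in $n$, because the $x_i$ are finitely many \emph{fixed} integrable functions. Lower semicontinuity in $n$ and then $\Lambda\to\infty$ prove the claim. The mass of $a^n$ that escapes to infinity lives on small sets, where it must be cancelled by $b^n$, since $x$ carries almost no mass there.

Three things change in the proof of Theorem~\ref{thm:main}. The truncation must respect the filtration, so the cutoff applied to the $k$-th difference may depend only on the past; then the truncated martingale no longer vanishes on $e$, and we control it there through an intermediate level $\lambda<\Lambda$. The discarded part no longer vanishes off $e$, because noncommutative spectral projections do not behave like stopping times; it is only small. And the norm changes with $\sigma$, so the Cauchy estimate must hold in $H(\pi)$ for every $\pi$.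

\section{Preliminaries}\label{sec:prelim}

\subsection*{Noncommutative integration}
Since $\mathcal M$ is finite, the closed densely defined operators affiliated with $\mathcal M$ form a $*$-algebra, in which $h\ge0$ implies $y^*hy\ge0$. The space $L_p$ consists of those $x$ with $\|x\|_p=\tau(|x|^p)^{1/p}<\infty$, and $L_\infty=\mathcal M$ with the operator norm $\|\cdot\|$. We use the following standard facts.
\begin{itemize}
\item H\"older's inequality $\|xy\|_r\le\|x\|_p\|y\|_q$ for $\frac1r=\frac1p+\frac1q$; $\tau(xy)=\tau(yx)$ for $x\in L_p$, $y\in L_{p'}$; the inclusions $\mathcal M\subset L_2\subset L_1$ are contractive with dense range.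
\item $L_1^*=\mathcal M$, and $\|x\|_1=\sup\{|\tau(x^*y)|:y\in\mathcal M,\ \|y\|\le1\}$. An element $h\in L_1$ is positive if and only if $\tau(hc)\ge0$ for all $c\in\mathcal M^+$.
\item Polar decomposition $x=w|x|$ with $\|w\|\le1$, $w^*x=|x|$. If $x$ is affiliated with a subalgebra, so are $w$ and all Borel functions of $|x|$.
\item Chebyshev's inequality $\tau(1_{(\lambda,\infty)}(|x|))\le\|x\|_1/\lambda$, and $\tau(\bigvee_je_j)\le\sum_j\tau(e_j)$ for projections $e_j$.
\end{itemize}
A fixed element carries little mass on small projections. For $v\in L_2$ and a projection $p$, H\"older's inequality gives $\|vp\|_1\le\|v\|_2\,\tau(p)^{1/2}$. For $v\in L_1$,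
\begin{equation}\label{eq:ui}
\omega_v(\delta):=\sup\{\|vp\|_1:\ p\in\mathcal M\text{ a projection},\ \tau(p)\le\delta\}\to0\qquad(\delta\to0),
\end{equation}
because $\|vp\|_1\le\|v-w\|_1+\|w\|\,\tau(p)$ for every $w\in\mathcal M$.

\subsection*{Conditional expectations}
Each $\mathcal E_s$ is positive, trace preserving and contractive on every $L_p$; it is the orthogonal projection of $L_2$ onto $L_2(\mathcal M_s)$; it satisfies $\tau((\mathcal E_sx)^*y)=\tau(x^*\mathcal E_sy)$ and $\mathcal E_s(axb)=a\,\mathcal E_s(x)\,b$ for $a,b$ affiliated with $\mathcal M_s$ whenever the H\"older exponents of $a,x,b$ have reciprocals summing to at most $1$; and $\mathcal E_s\mathcal E_t=\mathcal E_{\min(s,t)}$. Expanding the square gives, for $f\in L_2$,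
\begin{equation}\label{eq:kadison}
\mathcal E_s|f-\mathcal E_sf|^2+|\mathcal E_sf|^2=\mathcal E_s|f|^2 ,
\end{equation}
so each of the two positive terms on the left is at most $\mathcal E_s|f|^2$.

For $\sigma=\{t_0<\dots<t_n\}$ write $\mathcal M_k=\mathcal M_{t_k}$, $E_k=\mathcal E_{t_k}$, $E_{-1}=0$, $D_k=E_k-E_{k-1}$, $d_kx=D_kx$ and $y_k=E_ky$; we write $D_k^\sigma$ and $n_\sigma$ when several partitions are present. Since $\mathcal M_1=\mathcal M$, $E_n$ is the identity and $x=\sum_kd_kx$. For $y\in L_2$, $i<k$ and $s\le t_{k-1}$ we have $\mathcal E_s((d_iy)^*d_ky)=\mathcal E_s((d_iy)^*E_{k-1}d_ky)=0$. Consequently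
\begin{equation}\label{eq:pyth}
\mathcal E_s|y-y_j|^2=\mathcal E_s\sum_{k>j}|d_ky|^2\qquad(-1\le j<n,\ s\le t_{j+1}).
\end{equation}
Let $L_2^0=\{a\in L_2:\mathcal E_0a=0\}$.

\subsection*{The norms $H(\sigma)$ and $\operatorname{var}_\sigma$}
The column $\sum_ke_{k0}\otimes d_kx$ in $L_1(M_{n+1}\otimes\mathcal M,\operatorname{Tr}\otimes\tau)$ has modulus $e_{00}\otimes(\sum_k|d_kx|^2)^{1/2}$, so its norm is $\|x\|_{H(\sigma)}$. Hence $\|\cdot\|_{H(\sigma)}$ is a norm on $L_1$, and
\begin{equation}\label{eq:basic}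
\|d_kx\|_1\le\|x\|_{H(\sigma)}\le\operatorname{var}_\sigma(x)\le(2n+1)\|x\|_1,\qquad \|x\|_{H(\sigma)}\le\|x\|_2 .
\end{equation}
(For the first inequality multiply the column on the left by $e_{0k}\otimes1$; the last is $\tau(S)\le\tau(S^2)^{1/2}$ and orthogonality.) With the partition $\{0,1\}$ we get $\|x\|_1\le2\|x\|_{\sup}$. If $\pi\subset\sigma$, each $D_i^\pi$ is a sum of consecutive $D_k^\sigma$, so
\begin{equation}\label{eq:refine}
\|v\|_{H(\pi)}\le\operatorname{var}_\pi(v)\le\operatorname{var}_\sigma(v)\qquad(\pi\subset\sigma,\ v\in L_1).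
\end{equation}
Multiplying all entries of a column on the \emph{right} by $c$ turns $\sum_k|d_k|^2$ into $c^*\sum_k|d_k|^2c$. For this reason all weights and projections below act on the right.

\subsection*{Limits along $\mathcal U$}
A family indexed by a set in $\mathcal U$ with values in a compact Hausdorff space has a unique limit along $\mathcal U$, and inequalities valid on a set in $\mathcal U$ pass to the limit. In particular a bounded family in $L_2$ has a weak limit along $\mathcal U$, which is also a weak limit in $L_1$. If $N$ is a continuous seminorm on $L_1$ and $v^\sigma\to v$ weakly in $L_1$ along $\mathcal U$, then $N(v)\le\lim_{\sigma,\mathcal U}N(v^\sigma)$, because closed convex sets are weakly closed. By \eqref{eq:basic} this applies to $\|\cdot\|_{H(\pi)}$ and $\operatorname{var}_\pi$ for fixed $\pi$; we refer to it as \emph{lower semicontinuity}.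

\subsection*{Two operator inequalities}
The first is the tracial form of $(A^2-C^2)/A\le2(A-C)$.

\begin{lemma}\label{lem:tele}
If $A,C\in L_2$ are positive and $A\ge\sqrt\varepsilon>0$, then $\tau\big(A^{-1/2}(A^2-C^2)A^{-1/2}\big)\le2\tau(A-C)$.
\end{lemma}

\begin{proof}
We have $0\le\|A^{1/2}-CA^{-1/2}\|_2^2=\tau(A)-2\tau(C)+\tau(A^{-1/2}C^2A^{-1/2})$, and $\tau(A^{-1/2}A^2A^{-1/2})=\tau(A)$.
\end{proof}

Along a martingale the \emph{squares} of the partial square functions increase. We need functions of the square functions themselves that still increase. For $\lambda\ge0$ let $\varphi_\lambda(t)=t^2/(\lambda+t)$ for $t>0$ and $\varphi_\lambda(0)=0$; thus $\varphi_0(t)=t$, and for $\lambda<\Lambda$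
\[
\varphi_\lambda(t)-\varphi_\Lambda(t)=\frac{(\Lambda-\lambda)\,t^2}{(\lambda+t)(\Lambda+t)}\qquad(t>0).
\]
Let $\Theta=\{\varphi_\lambda:\lambda\ge0\}\cup\{\varphi_\lambda-\varphi_\Lambda:0\le\lambda<\Lambda\}$. Every $\theta\in\Theta$ satisfies $0\le\theta(t)\le t$.

\begin{lemma}\label{lem:om}
If $0\le A\le C$ in $L_1$ and $\theta\in\Theta$, then $\theta(A^{1/2})\le\theta(C^{1/2})$.
\end{lemma}

\begin{proof}
For $p>0$, $q\ge0$, $p\ne q$, partial fractions give
\[
\int_0^\infty\frac{w^2\,dw}{(w^2+p^2)(w^2+q^2)}=\frac1{p^2-q^2}\int_0^\infty\Big(\frac{p^2}{w^2+p^2}-\frac{q^2}{w^2+q^2}\Big)dw=\frac{\pi}{2(p+q)},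
\]
and the case $p=q$ follows by continuity. With $p=\sqrt r$, $q=\lambda$, $\rho=w^2$ this reads
\[
\varphi_\lambda(\sqrt r)=\frac r{\lambda+\sqrt r}=\int_0^\infty\frac r{r+\rho}\cdot\frac1\pi\,\frac{\sqrt\rho}{\lambda^2+\rho}\,d\rho .
\]
The density is nonnegative and decreases in $\lambda$. So for each $\theta\in\Theta$ there is a positive measure $\nu$ on $(0,\infty)$ with $\theta(\sqrt r)=\int\frac r{r+\rho}\,d\nu(\rho)$ for $r\ge0$.

Fix $\rho>0$ and let $T=(A+\rho)^{1/2}(C+\rho)^{-1/2}$. Then $T^*T\le1$, hence $TT^*\le1$, which means $(C+\rho)^{-1}\le(A+\rho)^{-1}$. As $A(A+\rho)^{-1}=1-\rho(A+\rho)^{-1}$, we get $A(A+\rho)^{-1}\le C(C+\rho)^{-1}$. For $h\in\mathcal M^+$, Tonelli's theorem for the positive measure $F\mapsto\tau(h1_F(A))$ gives $\tau(\theta(A^{1/2})h)=\int\tau(A(A+\rho)^{-1}h)\,d\nu(\rho)$, and the same holds for $C$. Both $\theta(A^{1/2})$ and $\theta(C^{1/2})$ are in $L_1$ because $\theta(t)\le t$. Thus $\tau(\theta(A^{1/2})h)\le\tau(\theta(C^{1/2})h)$ for all $h\in\mathcal M^+$.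
\end{proof}

\section{Predictable weights}\label{sec:weights}

Fix $\sigma$. For $a\in L_2^0$ the \emph{conditioned} Hardy norm is
\[
\|a\|_{h^c(\sigma)}=\tau\Big[\Big(\sum_{k=1}^nE_{k-1}|d_ka|^2\Big)^{1/2}\Big].
\]
For $\varepsilon>0$ put $s_0=\sqrt\varepsilon$ and $s_k=(\varepsilon+\sum_{1\le j\le k}E_{j-1}|d_ja|^2)^{1/2}$. The constant $\varepsilon$ only makes $s_k$ invertible; by functional calculus
\begin{equation}\label{eq:eps}
\|a\|_{h^c(\sigma)}\le\tau(s_n)\le\sqrt\varepsilon+\|a\|_{h^c(\sigma)} .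
\end{equation}
The point of conditioning is that $s_k\in L_2(\mathcal M_{k-1})$ for $k\ge1$: the process $(s_k)$ is predictable, so $d_ka\,c(s_k)$ is again a martingale difference for every bounded Borel function $c$.

In the commutative case one stops $a$ before $s_k$ exceeds $\lambda$; the discarded part $\sum_kd_ka\,1_{(\lambda,\infty)}(s_k)$ vanishes on $\{s_n\le\lambda\}$ because $1_{[0,\lambda]}(s_n)\le1_{[0,\lambda]}(s_k)$. This inequality fails for operators. Take $A=\left(\begin{smallmatrix}1&0\\0&0\end{smallmatrix}\right)\le C=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$. The eigenvalues of $C$ are $(3\pm\sqrt5)/2$, so $1_{[0,1/2]}(A)$ and $1_{[0,1/2]}(C)$ both have rank one; they differ, since the second basis vector is not an eigenvector of $C$, and so they are not comparable. Lemma~\ref{lem:weight} replaces the vanishing by an estimate. Its proof writes $d_ka\,c(s_k)=(d_ka\,s_k^{-1/2})(s_k^{1/2}c(s_k))$. The first factors have a telescoping $L_2$-bound by Lemma~\ref{lem:tele}.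 The second factors are moved onto the test element $y$ and summed by parts, which requires an increasing majorant $\theta(s_k)$ of $s_kc(s_k)^2$; this is where Lemma~\ref{lem:om} enters.

The natural test elements are those of conditioned BMO type. Let
\[
Y_\sigma=\{y\in L_2:\mathcal E_t|y-\mathcal E_ty|^2\le1\ \text{ for }t\in\sigma\},\qquad Y_\infty=\{y\in L_2:\mathcal E_t|y-\mathcal E_ty|^2\le1\ \text{ for }t\in[0,1]\};
\]
the condition at $t=1$ is empty. For $u\in L_2^0$ let
\[
\|u\|_{*,\sigma}=\sup_{y\in Y_\sigma}|\tau(u^*y)|,\qquad\|u\|_*=\sup_{y\in Y_\infty}|\tau(u^*y)| .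
\]
These are seminorms, and $\|u\|_*\le\|u\|_{*,\sigma}\le\|u\|_2$, because $Y_\infty\subset Y_\sigma$, $\tau(u^*y)=\tau(u^*(y-y_0))$ and $\|y-y_0\|_2\le1$ on $Y_\sigma$.

\begin{lemma}\label{lem:weight}
Let $a\in L_2^0$, $\varepsilon>0$, let $c:(0,\infty)\to[0,1]$ be Borel and $\theta\in\Theta$ with $tc(t)^2\le\theta(t)$. Put $u=\sum_{k\ge1}d_ka\,c(s_k)\in L_2^0$, $\Delta_1=\theta(s_1)$, and $\Delta_j=\theta(s_j)-\theta(s_{j-1})$ for $2\le j\le n$. If $y\in L_2$ and $E_{j-1}|y-y_{j-1}|^2\in\mathcal M$ for $1\le j\le n$, then for $0\le\ell\le n$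
\begin{equation}\label{eq:weight}
|\tau((E_\ell u)^*y)|^2\le2\tau(s_n)\sum_{j=1}^n\tau\big(\Delta_j\,E_{j-1}|y-y_{j-1}|^2\big).
\end{equation}
Moreover:
\begin{enumerate}
\item[(a)] $\|u\|_{*,\sigma}^2\le2\tau(s_n)\,\tau(\theta(s_n))$;
\item[(b)] $\|(E_\ell u)(1-e)\|_1^2\le2\tau(s_n)\,\tau(\theta(s_n)(1-e))$ for every projection $e\in\mathcal M$;
\item[(c)] $\|u\|_2^2\le2\tau(s_n)\sup_ttc(t)^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:om}, $\Delta_j\ge0$; also $\Delta_j\in L_1(\mathcal M_{j-1})$ and $\sum_{j\le k}\Delta_j=\theta(s_k)$. Let $c_k=c(s_k)\in\mathcal M_{k-1}$, so that $d_ku=d_ka\,c_k$. Let $v_k=E_{k-1}|d_ky|^2$; by \eqref{eq:pyth}, $v_k\le E_{k-1}|y-y_{k-1}|^2$, so $v_k\in\mathcal M^+$. Since $s_k$ may be unbounded, fix $m>0$, let $p_k=1_{[0,m]}(s_k)$, and put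
\[
P_k=d_ka\,s_k^{-1/2}\in L_2,\qquad Q_k=d_ky\,c_ks_k^{1/2}p_k\in L_2 .
\]
The bounded operator $c_ks_k^{1/2}p_k$ can be moved around the trace, so $\tau(P_k^*Q_k)=\tau(p_kc_k(d_ka)^*d_ky)=\tau(p_k(d_ku)^*d_ky)$. Since $s_k^{-1/2}\in\mathcal M_{k-1}$ and $E_{k-1}|d_ka|^2=s_k^2-s_{k-1}^2$, Lemma~\ref{lem:tele} gives
\begin{equation}\label{eq:P}
\sum_k\|P_k\|_2^2=\sum_k\tau\big(s_k^{-1/2}(s_k^2-s_{k-1}^2)s_k^{-1/2}\big)\le2\sum_k\tau(s_k-s_{k-1})\le2\tau(s_n).
\end{equation}
Next, $\|Q_k\|_2^2=\tau(c_k^2s_kp_k|d_ky|^2)=\tau(c_k^2s_kp_kv_k)\le\tau(\theta(s_k)v_k)$, and summation by parts gives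
\[
\sum_k\tau(\theta(s_k)v_k)=\sum_j\tau\Big(\Delta_j\sum_{k\ge j}v_k\Big)=\sum_j\tau\Big(\Delta_jE_{j-1}\sum_{k\ge j}v_k\Big)=\sum_j\tau\big(\Delta_jE_{j-1}|y-y_{j-1}|^2\big),
\]
by \eqref{eq:pyth}. The Cauchy--Schwarz inequality now bounds $|\sum_{1\le k\le\ell}\tau(p_k(d_ku)^*d_ky)|^2$ by the right side of \eqref{eq:weight}. As $m\to\infty$, $\tau(1-p_k)\to0$, so by \eqref{eq:ui} the sum tends to $\sum_{1\le k\le\ell}\tau((d_ku)^*d_ky)=\tau((E_\ell u)^*y)$.

(a) For $y\in Y_\sigma$ and $\ell=n$ the sum in \eqref{eq:weight} is at most $\sum_j\tau(\Delta_j)=\tau(\theta(s_n))$.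

(b) Let $w\in\mathcal M$, $\|w\|\le1$, and $y=w(1-e)$. By \eqref{eq:kadison}, $E_{j-1}|y-y_{j-1}|^2\le E_{j-1}|y|^2\le E_{j-1}(1-e)$. As $\Delta_j\ge0$ is affiliated with $\mathcal M_{j-1}$, the sum in \eqref{eq:weight} is at most $\sum_j\tau(\Delta_j(1-e))=\tau(\theta(s_n)(1-e))$. Since $\tau((E_\ell u)^*y)=\tau(((E_\ell u)(1-e))^*w)$, the supremum over $w$ gives (b).

(c) We have $d_ku=P_k\,s_k^{1/2}c_k$, so $\|d_ku\|_2^2\le\|P_k\|_2^2\sup_ttc(t)^2$; sum and use \eqref{eq:P}.
\end{proof}

In (b) the projection $e$ is arbitrary and need not be adapted to the filtration. It will be a spectral projection of the final operator $s_n$.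

\begin{proposition}\label{prop:dual}
For $a\in L_2^0$, $\ \|a\|_{h^c(\sigma)}\le\|a\|_{*,\sigma}\le\sqrt2\,\|a\|_{h^c(\sigma)}$.
\end{proposition}

\begin{proof}
For the right inequality use Lemma~\ref{lem:weight}(a) with $c=1$, $\theta=\varphi_0$, then \eqref{eq:eps}, and let $\varepsilon\to0$.

For the left inequality we need a test element that norms $a$. The choice $d_ja\,s_n^{-1}$ gives the right pairing but is not a martingale difference, so we condition the weight. Let $s=s_n$, $\rho_j=E_{j-1}|d_ja|^2$ and $y=\sum_{j\ge1}d_ja\,E_{j-1}(s^{-1})\in L_2$, so $d_jy=d_ja\,E_{j-1}(s^{-1})$. Apply \eqref{eq:kadison} to $f=\rho_j^{1/2}s^{-1}\in L_2$, for which $E_{j-1}f=\rho_j^{1/2}E_{j-1}(s^{-1})$: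
\[
E_{j-1}|d_jy|^2=E_{j-1}(s^{-1})\,\rho_j\,E_{j-1}(s^{-1})=|E_{j-1}f|^2\le E_{j-1}(s^{-1}\rho_js^{-1}).
\]
By \eqref{eq:pyth}, $E_k|y-y_k|^2\le E_k\big(s^{-1}\sum_{j>k}\rho_j\,s^{-1}\big)\le E_k\big(s^{-1}(s^2-\varepsilon)s^{-1}\big)\le1$, so $y\in Y_\sigma$. Moreover
\[
\tau(a^*y)=\sum_j\tau(\rho_jE_{j-1}(s^{-1}))=\sum_j\tau(\rho_js^{-1})=\tau(s-\varepsilon s^{-1})\ge\|a\|_{h^c(\sigma)}-\sqrt\varepsilon .
\]
Let $\varepsilon\to0$.
\end{proof}

\section{Comparison of norms and the discrete Davis decomposition}\label{sec:compare}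

We compare $H(\pi)$ with $H(\sigma)$ by duality: Lemma~\ref{lem:tests} describes the elements that norm $H(\pi)$, and Lemma~\ref{lem:fefferman} shows that such elements are bounded functionals on $H(\sigma)$. The unconditioned square function $S_k$ is only $\mathcal M_k$-measurable, so the condition on $y$ now involves $E_k|y-y_{k-1}|^2$, which also controls the jump $d_ky$.

\begin{lemma}\label{lem:fefferman}
Let $y\in\mathcal M$ and $\gamma\ge0$ satisfy $E_k|y-y_{k-1}|^2\le\gamma$ for $0\le k\le n$ (with $y_{-1}=0$). Then $|\tau(x^*y)|\le\sqrt{2\gamma}\,\|x\|_{H(\sigma)}$ for all $x\in L_1$.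
\end{lemma}

\begin{proof}
Both sides are continuous in $x$ for $\|\cdot\|_1$, so let $x\in L_2$. Put $S_{-1}=\sqrt\varepsilon$ and $S_k=(\varepsilon+\sum_{0\le j\le k}|d_jx|^2)^{1/2}\in L_2(\mathcal M_k)$. Then
\[
|\tau(x^*y)|=\Big|\sum_k\tau\big((d_kx\,S_k^{-1/2})^*\,d_ky\,S_k^{1/2}\big)\Big|\le\Big(\sum_k\tau\big(S_k^{-1/2}|d_kx|^2S_k^{-1/2}\big)\Big)^{1/2}\Big(\sum_k\tau\big(S_k|d_ky|^2\big)\Big)^{1/2}.
\]
As $|d_kx|^2=S_k^2-S_{k-1}^2$, the first sum is at most $2\tau(S_n)$ by Lemma~\ref{lem:tele}. Let $\Delta_0=S_0$ and $\Delta_j=S_j-S_{j-1}\in L_2(\mathcal M_j)$; these are positive by Lemma~\ref{lem:om} with $\theta=\varphi_0$. By summation by parts and \eqref{eq:pyth}, the second sum equals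
\[
\sum_j\tau\Big(\Delta_jE_j\sum_{k\ge j}|d_ky|^2\Big)=\sum_j\tau\big(\Delta_jE_j|y-y_{j-1}|^2\big)\le\gamma\,\tau(S_n).
\]
Finally $\tau(S_n)\le\sqrt\varepsilon+\|x\|_{H(\sigma)}$; let $\varepsilon\to0$.
\end{proof}

\begin{lemma}\label{lem:tests}
Let $\pi=\{p_0<\dots<p_N\}$ and let $T_\pi$ be the set of all $y=\sum_iD_i^\pi Z_i$ with $Z_i\in\mathcal M$, $\|\sum_iZ_i^*Z_i\|\le1$. Then $\|x\|_{H(\pi)}=\sup_{y\in T_\pi}|\tau(x^*y)|$ for $x\in L_1$, and every $y\in T_\pi$ satisfies
\begin{enumerate}
\item[(i)] $y\in Y_\infty$;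
\item[(ii)] $\|\mathcal E_{s'}y-\mathcal E_sy\|\le2$ whenever $p_{i-1}\le s\le s'\le p_i$ for some $i\ge1$;
\item[(iii)] $\mathcal E_0|y|^2\le2$.
\end{enumerate}
\end{lemma}

\begin{proof}
The norm of a column in $L_1(M_{N+1}\otimes\mathcal M)$ is the supremum of its pairings with contractions, and only the first column $(Z_i)_i$ of the contraction enters; that column has norm $\|\sum_iZ_i^*Z_i\|^{1/2}$. So $\|x\|_{H(\pi)}=\sup|\sum_i\tau((D_i^\pi x)^*Z_i)|=\sup|\tau(x^*y)|$.

For $p_{i-1}\le s'\le p_i$ we have $\mathcal E_{s'}y=\sum_{k<i}D_k^\pi Z_k+(\mathcal E_{s'}-\mathcal E_{p_{i-1}})Z_i$. Hence $\mathcal E_{s'}y-\mathcal E_sy=(\mathcal E_{s'}-\mathcal E_s)Z_i$ in the situation of (ii), and $\|Z_i\|\le1$. For (i) let $s\in[p_{i-1},p_i)$. The differences of $y$ after time $s$ for the partition $\pi\cup\{s\}$ are $(\mathcal E_{p_i}-\mathcal E_s)Z_i$ and $D_k^\pi Z_k$, $k>i$. Using \eqref{eq:kadison} twice, for $s\le r\le r'$ and $Z\in\mathcal M$,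
\[
\mathcal E_s|(\mathcal E_{r'}-\mathcal E_r)Z|^2=\mathcal E_s\mathcal E_r|\mathcal E_{r'}Z-\mathcal E_r\mathcal E_{r'}Z|^2\le\mathcal E_s|\mathcal E_{r'}Z|^2\le\mathcal E_s|Z|^2 .
\]
With \eqref{eq:pyth} this gives $\mathcal E_s|y-\mathcal E_sy|^2\le\mathcal E_s\sum_{k\ge i}|Z_k|^2\le1$. Finally $\mathcal E_0|y|^2=|\mathcal E_0Z_0|^2+\mathcal E_0|y-\mathcal E_0y|^2\le2$ by \eqref{eq:kadison}.
\end{proof}

Property (i) holds at \emph{all} times, not only at the points of $\pi$. This is what lets an estimate proved for one partition control the norms of all partitions.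

\begin{proposition}\label{prop:compare}
\begin{enumerate}
\item[(a)] If $\pi\subset\sigma$ and $x\in L_1$, then $\|x\|_{H(\pi)}\le\sqrt{10}\,\|x\|_{H(\sigma)}$. Hence $\|x\|_{\mathcal H_1^c}\le\|x\|_{\sup}\le\sqrt{10}\,\|x\|_{\mathcal H_1^c}$ for all $x\in L_1$.
\item[(b)] If $u\in L_2^0$, then $\|u\|_{\sup}\le\|u\|_*$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $y\in T_\pi$. Two consecutive points $t_{k-1}<t_k$ of $\sigma$ lie in one interval $[p_{i-1},p_i]$, so by \eqref{eq:pyth} and Lemma~\ref{lem:tests}, $E_k|y-y_{k-1}|^2=E_k|y-y_k|^2+|d_ky|^2\le1+4$; for $k=0$ use (iii). Lemma~\ref{lem:fefferman} with $\gamma=5$ gives the first claim. Since $\{\sigma:\sigma\supseteq\pi\}\in\mathcal U$, we may take the limit in $\sigma$. (b) follows from $T_\pi\subset Y_\infty$.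
\end{proof}

We can now identify the completion. The next statement includes, for $p=1$, the boundedness and injectivity of the map $\mathcal H_1^c\to L_1$ recalled in the introduction.

\begin{corollary}\label{cor:completion}
Let $(u_i)$ be a sequence in $L_2$ that is Cauchy for $\|\cdot\|_{\sup}$, equivalently for $\|\cdot\|_{\mathcal H_1^c}$. Then $(u_i)$ converges in $L_1$ to some $\xi$, $\|u_i-\xi\|_{\sup}\to0$, and $\lim_{\sigma,\mathcal U}\|\xi\|_{H(\sigma)}=\lim_i\|u_i\|_{\mathcal H_1^c}<\infty$. Consequently an element $x\in L_1$ lies in $\mathcal H_1^c$ if and only if there are $u_i\in L_2$ with $\|x-u_i\|_{\sup}\to0$, and then its norm in the completion is $\lim_{\sigma,\mathcal U}\|x\|_{H(\sigma)}$.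
\end{corollary}

\begin{proof}
Convergence in $L_1$ follows from $\|\cdot\|_1\le2\|\cdot\|_{\sup}$. For each $\pi$, continuity in $L_1$ gives $\|u_i-\xi\|_{H(\pi)}=\lim_j\|u_i-u_j\|_{H(\pi)}\le\sup_{j\ge i}\|u_i-u_j\|_{\sup}$, which tends to $0$ uniformly in $\pi$. Then $\big|\|\xi\|_{H(\sigma)}-\|u_i\|_{H(\sigma)}\big|\le\|\xi-u_i\|_{\sup}$; take the limit in $\sigma$, then in $i$. In particular $\xi=0$ forces $\|u_i\|_{\mathcal H_1^c}\to0$, which is injectivity. The elements of $\mathcal H_1^c$ are exactly the $L_1$-limits $\xi$ of such sequences; and if $\|x-u_i\|_{\sup}\to0$, then $(u_i)$ is such a sequence with limit $x$.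
\end{proof}

The Davis decomposition is also obtained by duality. A functional that is bounded on both pieces has bounded jumps (from the variation) and bounded conditioned tails (from the conditioned norm), which is the hypothesis of Lemma~\ref{lem:fefferman}.

\begin{lemma}\label{lem:davis}
For every $\sigma$, every $x\in L_2$ can be written $x=a+b$ with $a\in L_2^0$, $b\in L_2$ and $\|a\|_{h^c(\sigma)}+\operatorname{var}_\sigma(b)\le4\|x\|_{H(\sigma)}$.
\end{lemma}

\begin{proof}
Let $x\ne0$, so $\|x\|_{H(\sigma)}>0$. On $L_2$ let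
\[
N(v)=\inf\{\|a\|_{*,\sigma}+\operatorname{var}_\sigma(b):\ v=a+b,\ a\in L_2^0,\ b\in L_2\}.
\]
This is a seminorm, and $N(v)\le\|v-E_0v\|_{*,\sigma}+\|E_0v\|_1\le2\|v\|_2$. By the Hahn--Banach theorem and the self-duality of $L_2$, there is $y\in L_2$ with $|\tau(y^*v)|\le N(v)$ for all $v\in L_2$ and $\tau(y^*x)=N(x)$.

\emph{Jumps.} For $c\in\mathcal M$, $|\tau((d_ky)^*c)|=|\tau(y^*D_kc)|\le\operatorname{var}_\sigma(D_kc)=\|D_kc\|_1$, which is at most $\|c\|_1$ for $k=0$ and $2\|c\|_1$ for $k\ge1$. Since $\mathcal M$ is dense in $L_1$ and $L_1^*=\mathcal M$, we get $\|d_0y\|\le1$, $\|d_ky\|\le2$, and $y\in\mathcal M$.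

\emph{Tails.} Let $0\le k<n$, $c\in\mathcal M_k^+$, $a=(y-y_k)c\in L_2^0$, $q=\tau(|y-y_k|^2c)$ and $X=\sum_{j>k}E_{j-1}|d_jy|^2$. Then $\tau(y^*a)=q+\tau(c\,y_k^*(y-y_k))=q$, and $\tau(Xc)=q$ by \eqref{eq:pyth}. Also $d_ja=d_jy\,c$ for $j>k$ and $d_ja=0$ for $j\le k$, so $\|a\|_{h^c(\sigma)}=\tau((cXc)^{1/2})=\|X^{1/2}c\|_1$. By Proposition~\ref{prop:dual},
\[
q\le N(a)\le\|a\|_{*,\sigma}\le\sqrt2\,\|X^{1/2}c\|_1\le\sqrt2\,\|X^{1/2}c^{1/2}\|_2\|c^{1/2}\|_2=\sqrt2\,q^{1/2}\tau(c)^{1/2}.
\]
So $\tau(E_k|y-y_k|^2\,c)\le2\tau(c)$ for all $c\in\mathcal M_k^+$, that is, $E_k|y-y_k|^2\le2$.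

Hence $E_k|y-y_{k-1}|^2=E_k|y-y_k|^2+|d_ky|^2\le6$ for all $k$, and Lemma~\ref{lem:fefferman} gives $N(x)\le\sqrt{12}\,\|x\|_{H(\sigma)}<4\|x\|_{H(\sigma)}$. The strict inequality yields a decomposition with $\|a\|_{*,\sigma}+\operatorname{var}_\sigma(b)\le4\|x\|_{H(\sigma)}$, and $\|a\|_{h^c(\sigma)}\le\|a\|_{*,\sigma}$ by Proposition~\ref{prop:dual}.
\end{proof}

\section{Martingales of bounded variation}\label{sec:bv}

To approximate $\eta$ with $\operatorname{Var}(\eta)<\infty$ from $L_2$, one cuts the jumps $D_j^\sigma\eta$ at height $\lambda$ and recenters. The error is controlled by the total mass of the jumps larger than $\lambda$, and the difficulty is to make this mass small uniformly in $\sigma$. Monotonicity helps: $\operatorname{var}_\sigma(\eta)$ increases under refinement, so beyond a partition $\pi$ where it is almost maximal, the triangle inequality in \eqref{eq:refine} is almost an equality. Then the moduli of the jumps in each block of $\pi$ almost add up to the modulus of the fixed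 element $D_i^\pi\eta$, to which \eqref{eq:ui} applies.

\begin{proposition}\label{prop:bv}
If $\eta\in L_1$ and $V=\operatorname{Var}(\eta)<\infty$, then $\eta\in\mathcal H_1^c$.
\end{proposition}

\begin{proof}
Let $\delta\in(0,1)$ and choose $\pi$ with $\operatorname{var}_\pi(\eta)\ge V-\delta^2$. Let $\eta_i=D_i^\pi\eta$, with polar decomposition $\eta_i=u_i|\eta_i|$. Let $\sigma\supseteq\pi$, $d_j=D_j^\sigma\eta=w_j|d_j|$, and let $J_i$ be the block of indices with $D_i^\pi=\sum_{j\in J_i}D_j^\sigma$.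

\emph{Almost additivity of moduli.} For $j\in J_i$ put $\kappa_j=\|d_j\|_1-\operatorname{Re}\tau(u_i^*d_j)\ge0$. Since $\sum_{j\in J_i}u_i^*d_j=|\eta_i|$, we have $\sum_j\kappa_j=\operatorname{var}_\sigma(\eta)-\operatorname{var}_\pi(\eta)\le\delta^2$. Moreover
\[
\big\|(1-u_i^*w_j)|d_j|^{1/2}\big\|_2^2=\|d_j\|_1-2\operatorname{Re}\tau(u_i^*d_j)+\big\|u_i^*w_j|d_j|^{1/2}\big\|_2^2\le2\kappa_j,
\]
so $\||d_j|-u_i^*d_j\|_1=\|(1-u_i^*w_j)|d_j|^{1/2}|d_j|^{1/2}\|_1\le(2\kappa_j)^{1/2}\|d_j\|_1^{1/2}$. By the Cauchy--Schwarz inequality,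
\begin{equation}\label{eq:additive}
\sum_i\Big\|\sum_{j\in J_i}|d_j|-|\eta_i|\Big\|_1\le\sum_j(2\kappa_j)^{1/2}\|d_j\|_1^{1/2}\le\sqrt{2V}\,\delta .
\end{equation}

\emph{Large jumps have small mass.} For $\lambda>0$ let $r_j=1_{(\lambda,\infty)}(|d_j|)\in\mathcal M_j$ and $r=\bigvee_jr_j$, so $\tau(r)\le\sum_j\|d_j\|_1/\lambda\le V/\lambda$. Since $r_j\le r$ and $|d_j|\ge0$, \eqref{eq:additive} gives
\[
\sum_j\tau(|d_j|r_j)\le\sum_j\tau(|d_j|r)\le\sum_i\omega_{|\eta_i|}(V/\lambda)+\sqrt{2V}\,\delta .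
\]
The elements $|\eta_i|$ depend only on $\pi$. By \eqref{eq:ui} we can fix $\lambda$ such that the left side is at most $\delta'=\delta+\sqrt{2V}\,\delta$ for all $\sigma\supseteq\pi$.

\emph{Truncation.} Let $\eta^\sigma=\sum_jD_j^\sigma(d_j(1-r_j))$. Then $\|\eta^\sigma\|_2^2\le\sum_j\|d_j(1-r_j)\|_2^2\le\lambda\sum_j\|d_j\|_1\le\lambda V$. Since $D_j^\sigma d_j=d_j$, we have $D_j^\sigma(\eta-\eta^\sigma)=D_j^\sigma(d_jr_j)$, so $\operatorname{var}_\sigma(\eta-\eta^\sigma)\le2\sum_j\tau(|d_j|r_j)\le2\delta'$. Let $\mu_\delta\in L_2$ be the weak limit of $\eta^\sigma$ along $\mathcal U$. For any partition $\pi'$, \eqref{eq:refine} gives $\|\eta-\eta^\sigma\|_{H(\pi')}\le2\delta'$ for $\sigma\supseteq\pi\cup\pi'$, and lower semicontinuity gives $\|\eta-\mu_\delta\|_{H(\pi')}\le2\delta'$. Thus $\|\eta-\mu_\delta\|_{\sup}\to0$ as $\delta\to0$, and Corollary~\ref{cor:completion} applies.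
\end{proof}

\section{Proof of the main theorems}\label{sec:main}

\begin{proposition}\label{prop:split}
Let $x\in L_1$ with $A=\|x\|_{\mathcal H_1^c}<\infty$, and let $B=4A+9$. There is a sequence $(\alpha_\lambda)_{\lambda\ge1}$ in $L_2^0$ that is Cauchy for $\|\cdot\|_*$, satisfies $\|\alpha_\lambda\|_*\le\sqrt2\,B$, and whose $L_1$-limit $\alpha$ satisfies $\operatorname{Var}(x-\alpha)\le B$.
\end{proposition}

The $L_1$-limit exists by Proposition~\ref{prop:compare}(b) and Corollary~\ref{cor:completion}.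

\begin{proof}
\emph{Step 1: decomposition for each partition.} For each $\sigma$ choose $x^\sigma\in L_2$ with $\|x-x^\sigma\|_1\le(2n_\sigma+1)^{-2}$. Then $\|x-x^\sigma\|_{H(\sigma)}\le1$ by \eqref{eq:basic}, and $x^\sigma\to x$ in $L_1$ along $\mathcal U$, since $\mathcal U$ contains the tails and so $n_\sigma\to\infty$. The set of $\sigma$ with $\|x\|_{H(\sigma)}\le A+1$ is in $\mathcal U$, and we consider only such $\sigma$. Then $\|x^\sigma\|_{H(\sigma)}\le A+2$, and Lemma~\ref{lem:davis} gives $x^\sigma=a+b$ with $\|a\|_{h^c(\sigma)}\le4A+8$ and $\operatorname{var}_\sigma(b)\le4A+8\le B$. Let $s_k$ be as in Section~\ref{sec:weights} for $a$ with $\varepsilon=1$; by \eqref{eq:eps}, $\tau(s_n)\le B$. The elements $a,b,s_k$ and the index $n$ depend on $\sigma$, which we suppress. Below $\lambda,\Lambda\ge1$ are integers.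

\emph{Step 2: truncation.} The weights are chosen so that the functions $tc(t)$ for the discarded part and for the difference of two truncations belong to $\Theta$. Let
\[
g_\lambda(t)=\frac\lambda{\lambda+t},\qquad a'_\lambda=\sum_{k\ge1}d_ka\,g_\lambda(s_k),\qquad a''_\lambda=a-a'_\lambda=\sum_{k\ge1}d_ka\,(1-g_\lambda)(s_k).
\]
We apply Lemma~\ref{lem:weight} three times.

Take $c=g_\lambda$ and $\theta=\varphi_0$. Since $(\lambda+t)^2\ge4\lambda t$, we have $tg_\lambda(t)^2\le\lambda/4$. Parts (c) and (a) give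
\begin{equation}\label{eq:a1}
\|a'_\lambda\|_2^2\le\lambda B/2,\qquad\|a'_\lambda\|_{*,\sigma}\le\sqrt2\,B .
\end{equation}

Take $\lambda<\Lambda$ and $c=g_\Lambda-g_\lambda=\frac{(\Lambda-\lambda)t}{(\lambda+t)(\Lambda+t)}\in[0,1]$. Then $tc^2\le tc=\varphi_\lambda-\varphi_\Lambda$, and part (a) gives
\begin{equation}\label{eq:a2}
\|a'_\Lambda-a'_\lambda\|_{*,\sigma}\le\big(2B\,[\tau(\varphi_\lambda(s_n))-\tau(\varphi_\Lambda(s_n))]\big)^{1/2}.
\end{equation}

Take $c=1-g_\Lambda=\frac t{\Lambda+t}$, so $tc^2\le tc=\varphi_\Lambda$. The function $\varphi_\Lambda(t)\le t^2/\Lambda$ is small only for $t$ well below $\Lambda^{1/2}$, so the exceptional projection is taken at a lower level: let $e=e_\Lambda=1_{(\Lambda^{1/4},\infty)}(s_n)$. Then $\tau(e)\le B\Lambda^{-1/4}$ and $\varphi_\Lambda(s_n)(1-e)\le\Lambda^{-1/2}$, and part (b) gives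
\begin{equation}\label{eq:a3}
\|(\mathcal E_ta''_\Lambda)(1-e)\|_1\le(2B)^{1/2}\Lambda^{-1/4}\qquad(t\in\sigma).
\end{equation}

\emph{Step 3: the limit $\alpha$.} Let $\alpha_\lambda\in L_2^0$ be the weak $L_2$-limit of $a'_\lambda$ along $\mathcal U$, which exists by \eqref{eq:a1}, and let $\Phi(\lambda)=\lim_{\sigma,\mathcal U}\tau(\varphi_\lambda(s_n))\in[0,B]$. Since $\varphi_\lambda$ decreases in $\lambda$, $\Phi$ is nonincreasing; let $\Phi_\infty$ be its limit, which may be positive. Every $y\in Y_\infty$ lies in every $Y_\sigma$, and $\tau(\alpha_\lambda^*y)=\lim_{\sigma,\mathcal U}\tau((a'_\lambda)^*y)$. So \eqref{eq:a1} and \eqref{eq:a2} give $\|\alpha_\lambda\|_*\le\sqrt2B$ and $\|\alpha_\Lambda-\alpha_\lambda\|_*\le(2B[\Phi(\lambda)-\Phi(\Lambda)])^{1/2}$. Hence $(\alpha_\lambda)$ is Cauchy for $\|\cdot\|_*$; let $\alpha$ be its $L_1$-limit.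

\emph{Step 4: the variation of $x-\alpha$.} Fix $\pi=\{p_0<\dots<p_N\}$ and $\lambda<\Lambda$. For $\sigma\supseteq\pi$ let $X=x^\sigma-a'_\Lambda$. Then $X\to x-\alpha_\Lambda$ weakly in $L_1$ along $\mathcal U$, so by lower semicontinuity
\begin{equation}\label{eq:lsc}
\operatorname{var}_\pi(x-\alpha_\Lambda)\le\lim_{\sigma,\mathcal U}\Big(\sum_i\|(D_i^\pi X)(1-e)\|_1+\sum_i\|(D_i^\pi X)e\|_1\Big).
\end{equation}
As in Section~\ref{sec:models}, we use one formula for $X$ off $e$ and another on $e$.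

Off $e$, write $X=a''_\Lambda+b$. Each $D_i^\pi a''_\Lambda$ is a difference of two elements $\mathcal E_ta''_\Lambda$ with $t\in\pi\subset\sigma$ (or is $0$, for $i=0$). By \eqref{eq:a3} and \eqref{eq:refine},
\[
\sum_i\|(D_i^\pi X)(1-e)\|_1\le2(N+1)(2B)^{1/2}\Lambda^{-1/4}+\operatorname{var}_\pi(b)\le2(N+1)(2B)^{1/2}\Lambda^{-1/4}+B .
\]

On $e$, write $X=(x^\sigma-x)+x-a'_\lambda-(a'_\Lambda-a'_\lambda)$. The norm $\|a'_\Lambda\|_2$ may grow like $\Lambda^{1/2}$, faster than $\tau(e)^{-1/2}$; this is why the intermediate level $\lambda$ is inserted. The four terms give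
\[
\|(D_i^\pi X)e\|_1\le2\|x^\sigma-x\|_1+\omega_{D_i^\pi x}(B\Lambda^{-1/4})+(\lambda B/2)^{1/2}(B\Lambda^{-1/4})^{1/2}+\big(2B\,[\tau(\varphi_\lambda(s_n))-\tau(\varphi_\Lambda(s_n))]\big)^{1/2}.
\]
The third term comes from $\|(D_i^\pi v)e\|_1\le\|v\|_2\,\tau(e)^{1/2}$ and \eqref{eq:a1}. The fourth comes from $\|D_i^\pi v\|_1\le\|v\|_{H(\pi)}\le\|v\|_*\le\|v\|_{*,\sigma}$ for $v\in L_2^0$, by \eqref{eq:basic} and Proposition~\ref{prop:compare}(b), and from \eqref{eq:a2}.

Insert both bounds in \eqref{eq:lsc} and take the limit along $\mathcal U$: the term $\|x^\sigma-x\|_1$ disappears and the bracket becomes $\Phi(\lambda)-\Phi(\Lambda)$. Now let $\Lambda\to\infty$ with $\lambda$ and $\pi$ fixed. The left side tends to $\operatorname{var}_\pi(x-\alpha)$ by continuity in $L_1$, the terms $\omega_{D_i^\pi x}$ tend to $0$ by \eqref{eq:ui}, and we obtain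
\[
\operatorname{var}_\pi(x-\alpha)\le B+(N+1)\big(2B\,[\Phi(\lambda)-\Phi_\infty]\big)^{1/2}.
\]
Letting $\lambda\to\infty$ removes the dependence on $N$: $\operatorname{var}_\pi(x-\alpha)\le B$ for every $\pi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\xi\in\mathcal H_1^c$, then $\lim_{\sigma,\mathcal U}\|\xi\|_{H(\sigma)}<\infty$ by Corollary~\ref{cor:completion}. Conversely, let $x\in L_1$ have finite norm and take $\alpha_\lambda,\alpha$ as in Proposition~\ref{prop:split}. The sequence $(\alpha_\lambda)$ is Cauchy for $\|\cdot\|_{\sup}$ by Proposition~\ref{prop:compare}(b), so $\alpha\in\mathcal H_1^c$ by Corollary~\ref{cor:completion}; and $x-\alpha\in\mathcal H_1^c$ by Proposition~\ref{prop:bv}. Hence $x\in\mathcal H_1^c$.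
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fatou}]
(i) Combine Theorem~\ref{thm:main}, Proposition~\ref{prop:compare}(a) and Corollary~\ref{cor:completion}. (ii) For each $\pi$ the closed convex set $\{v\in L_1:\|v\|_{H(\pi)}\le\sqrt{10}\}$ is weakly closed and contains every $x_i$ by (i). So $\|x\|_{\sup}\le\sqrt{10}$, and (i) gives the claim.
\end{proof}

\begin{remark}[Use of the hypotheses]
The finiteness of $\tau$ gives $L_2\subset L_1$, so that weak $L_2$-limits are weak $L_1$-limits, and $\tau(1)<\infty$ is used in \eqref{eq:eps} and \eqref{eq:a3}. The condition $\mathcal M_1=\mathcal M$ gives $x=\sum_kd_kx$; without it every $x$ with $\mathcal E_1x=0$ has norm $0$. That $\mathcal U$ contains the tails is used whenever a fixed $\pi$ is compared with $\sigma\supseteq\pi$, and to get $x^\sigma\to x$; for the principal ultrafilter at a partition the completion would be $L_1$, which in Example~\ref{ex:interval} differs from $\{\|x\|_{\sup}<\infty\}$. That the martingale has a terminal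 value in $L_1$ enters through \eqref{eq:ui}, applied to the fixed elements $D_i^\pi x$ in Step 4 and $|\eta_i|$ in Proposition~\ref{prop:bv}. The map $t\mapsto\mathcal M_t$ enters only through $\mathcal E_s\mathcal E_t=\mathcal E_{\min(s,t)}$, so no continuity is needed.
\end{remark}

\section{A Davis decomposition of $\mathcal H_1^c$}\label{sec:davis}

Proposition~\ref{prop:split} is the continuous-time form of Lemma~\ref{lem:davis}. To state it as a decomposition of spaces, let $\mathfrak h_1^c$ be the set of $L_1$-limits $\alpha$ of $\|\cdot\|_*$-Cauchy sequences $(u_i)$ in $L_2^0$, and let $\|\alpha\|_{\mathfrak h_1^c}=\inf\lim_i\|u_i\|_*$, the infimum being over all such sequences with limit $\alpha$. The last part of the next theorem shows that $\|\cdot\|_*$ is, up to the factor $\sqrt2$, the limit of the discrete conditioned norms; there limits in $\sigma$ are taken along the directed set of partitions.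

\begin{theorem}\label{thm:davis}
In the setting of Theorem~\ref{thm:main},
\[
\mathcal H_1^c=\mathfrak h_1^c+\{\eta\in L_1:\operatorname{Var}(\eta)<\infty\}.
\]
Every $x\in\mathcal H_1^c$ is $\alpha+\eta$ with $\|\alpha\|_{\mathfrak h_1^c}+\operatorname{Var}(\eta)\le18\|x\|_{\mathcal H_1^c}$; conversely, $\|\alpha+\eta\|_{\mathcal H_1^c}\le\|\alpha\|_{\mathfrak h_1^c}+\operatorname{Var}(\eta)$. Moreover, for $u\in L_2^0$ we have $\lim_\sigma\|u\|_{*,\sigma}=\|u\|_*$, and so
\[
\limsup_\sigma\|u\|_{h^c(\sigma)}\le\|u\|_*\le\sqrt2\,\inf_\sigma\|u\|_{h^c(\sigma)} .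
\]
\end{theorem}

\begin{proof}
\emph{The sum is contained in $\mathcal H_1^c$.} Let $(u_i)$ be $\|\cdot\|_*$-Cauchy in $L_2^0$ with $L_1$-limit $\alpha$. By Proposition~\ref{prop:compare}(b) and Corollary~\ref{cor:completion}, $\alpha\in\mathcal H_1^c$ and $\|\alpha\|_{\mathcal H_1^c}=\lim_i\|u_i\|_{\mathcal H_1^c}\le\lim_i\|u_i\|_*$; take the infimum over sequences. If $\operatorname{Var}(\eta)<\infty$, then $\eta\in\mathcal H_1^c$ by Proposition~\ref{prop:bv}, and $\|\eta\|_{H(\sigma)}\le\operatorname{Var}(\eta)$ for all $\sigma$ by \eqref{eq:basic}.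

\emph{Decomposition.} Let $x\in\mathcal H_1^c$, $x\ne0$. All three norms are homogeneous, so we may assume $\|x\|_{\mathcal H_1^c}=3$. Proposition~\ref{prop:split} with $B=21$ gives $x=\alpha+\eta$ with $\|\alpha\|_{\mathfrak h_1^c}+\operatorname{Var}(\eta)\le(\sqrt2+1)\cdot21<54=18\cdot3$.

\emph{The conditioned norms.} For $y\in L_2$ and $t\in[0,1]$, the condition $\mathcal E_t|y-\mathcal E_ty|^2\le1$ means $\tau(\mathcal E_t|y-\mathcal E_ty|^2\,cc^*)\le\tau(cc^*)$ for all $c\in\mathcal M_t$, that is, $\|(y-\mathcal E_ty)c\|_2\le\|c\|_2$ for all $c\in\mathcal M_t$. So $K_\sigma=Y_\sigma\cap L_2^0$ is convex and closed, and it lies in the unit ball of $L_2$ (take $t=0$, $c=1$); hence it is weakly compact. The sets $K_\sigma$ decrease under refinement, with intersection $Y_\infty\cap L_2^0$. Replacing $y$ by $y-\mathcal E_0y$ changes neither $y-\mathcal E_ty$ nor $\tau(u^*y)$, so $\|u\|_{*,\sigma}=\sup_{y\in K_\sigma}|\tau(u^*y)|$, and this supremum is attained because $y\mapsto|\tau(u^*y)|$ is weakly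 continuous. The net $\|u\|_{*,\sigma}$ decreases to some $L\ge\|u\|_*$. The sets $\{y\in K_\sigma:|\tau(u^*y)|\ge L\}$ are nonempty, weakly compact and directed downward, so they have a common point $y\in Y_\infty$, and $\|u\|_*\ge L$. The final inequalities follow from Proposition~\ref{prop:dual} and $\|u\|_*\le\|u\|_{*,\sigma}$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{JP}
Marius Junge and Mathilde Perrin, \emph{Theory of $H_p$-spaces for continuous filtrations in von Neumann algebras}, arXiv:1301.2071 (2013).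

\end{thebibliography}
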